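\title{Rectifiable $p$-spaces are paracompact}

\begin{abstract}
A rectifiable space retains the continuously varying left translations of a topological group but not its associative law. We prove that a rectifiable $T_1$-space that contains a nonempty compact set of countable character is paracompact; in particular, every rectifiable $p$-space is paracompact. We also show that, for a rectifiable $T_1$-space, containing such a compact set, being a $p$-space, being a paracompact $p$-space and admitting a perfect map onto a metrizable space are equivalent, and that a locally compact rectifiable $T_1$-space is a disjoint union of clopen $\sigma$-compact subspaces.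
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces in this paper are $T_1$, and $\omega=\{0,1,2,\dots\}$.

A space $X$ is \emph{rectifiable} if there are a homeomorphism $\varphi\colon X\times X\to X\times X$ and a point $e\in X$ such that $\pi_1\circ\varphi=\pi_1$, where $\pi_1$ is the projection onto the first factor, and $\varphi(x,x)=(x,e)$ for every $x\in X$. Thus $\varphi$ maps each fiber $\{x\}\times X$ onto itself and straightens the diagonal into the slice $X\times\{e\}$. A topological group is rectifiable by $\varphi(x,y)=(x,x^{-1}y)$, and more generally every topological gyrogroup is rectifiable. What survives of a group in a rectifiable space is a family of homeomorphisms, one for each $x$, carrying $e$ to $x$ and depending continuously on $x$ together with their inverses. Nothing is assumed about how these homeomorphisms compose.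

For a Tychonoff space $X$ let $\beta X$ be its Stone--\v{C}ech compactification; we use only that $\beta X$ is a compact Hausdorff space containing $X$ as a dense subspace. For a family $\gamma$ of sets put $\mathrm{St}(x,\gamma)=\bigcup\{U\in\gamma:x\in U\}$. A Tychonoff space $X$ is a \emph{$p$-space} (in the sense of Arhangel'skii) if there are families $\gamma_n$, $n\in\omega$, of open subsets of $\beta X$, each covering $X$, such that
\[
\bigcap_{n\in\omega}\mathrm{St}(x,\gamma_n)\subset X\qquad\text{for every }x\in X .
\]
So countably many covers suffice to separate each point of $X$ from every point of $\beta X\setminus X$. A locally compact Hausdorff space is open in $\beta X$ and is a $p$-space with $\gamma_n=\{X\}$; a metrizable space is a $p$-space by Lemma~\ref{lem:perfect-p} below, applied to the identity map.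

A space is \emph{paracompact} if it is Hausdorff and every open cover $\mathcal U$ has a locally finite open refinement, that is, an open cover each of whose members lies in a member of $\mathcal U$ and such that every point has a neighborhood meeting only finitely many of its members.

Neither rectifiability nor the $p$-property gives paracompactness alone. The topological group $\mathbb Z^{\omega_1}$ is rectifiable and, by A.~H.~Stone (1948), not normal, hence not paracompact. On the other side there is the following space.

\begin{example}\label{ex:omega1}
The space $\omega_1$ of countable ordinals with the order topology is first countable, and its initial segments $[0,\alpha]$ are compact and open. So it is locally compact and a $p$-space. It is not paracompact. Let $\mathcal L$ be a locally finite refinement of the cover $\{[0,\alpha]:\alpha<\omega_1\}$ by nonempty sets. Any countably many members of $\mathcal L$ all meet one compact set $[0,\alpha]$, which meets only finitely many members; so $\mathcal L$ is finite, and finitely many bounded sets do not cover $\omega_1$.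
\end{example}

When the two properties are combined, the simplest case points to a positive answer. Let $G$ be a locally compact group and $Q=Q^{-1}$ a compact neighborhood of $e$. Then $H=\bigcup_kQ^k$ is an open $\sigma$-compact subgroup, and its cosets partition $G$ into clopen $\sigma$-compact pieces. A regular $\sigma$-compact space is Lindel\"of and therefore paracompact, so $G$ is paracompact. This argument rests on subgroups and cosets, that is, on associativity, which a rectifiable space lacks. We consider the following question from \cite{BaoLin}:
\begin{quote}
\emph{Is every rectifiable $p$-space paracompact?}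
\end{quote}
The answer is yes, and only a small part of the $p$-property is needed. A set $K\subset X$ \emph{has countable character in $X$} if there are countably many open sets $U_n\supset K$ such that every open set $O\supset K$ contains some $U_n$. Taking finite intersections, we may and always do assume $U_0\supset U_1\supset\cdots$.

\begin{theorem}\label{thm:para}
If a rectifiable $T_1$-space $X$ contains a nonempty compact set of countable character in $X$, then $X$ is paracompact. In particular, every rectifiable $p$-space is paracompact.
\end{theorem}

Consequently every topological gyrogroup that is a $p$-space is paracompact. The hypothesis of Theorem~\ref{thm:para} concerns a single compact set, yet among rectifiable spaces it is equivalent to the $p$-property. A map is \emph{perfect} if it is continuous and closed and all its fibers are compact.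

\begin{theorem}\label{thm:equiv}
For a rectifiable $T_1$-space $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ contains a nonempty compact set of countable character in $X$;
\item[(b)] $X$ admits a perfect map onto a metrizable space;
\item[(c)] $X$ is a $p$-space;
\item[(d)] $X$ is a paracompact $p$-space.
\end{enumerate}
\end{theorem}

The decomposition found above for locally compact groups also survives.

\begin{theorem}\label{thm:lc}
A locally compact rectifiable $T_1$-space is a disjoint union of clopen $\sigma$-compact subspaces.
\end{theorem}

Section~\ref{sec:trans} sets up the translations. Theorem~\ref{thm:lc} is the shortest of the three results and is proved first, in Section~\ref{sec:lc}. Section~\ref{sec:para} proves Theorem~\ref{thm:para}: translates of the sets $U_n$ play the part of metric balls, and the tube lemma takes the place of the triangle inequality. Section~\ref{sec:perfect} uses paracompactness to build a genuine pseudometric and proves Theorem~\ref{thm:equiv}.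

\section{Translations}\label{sec:trans}

Let $X$ be rectifiable. Since $\varphi$ preserves the first coordinate, so does $\varphi^{-1}$, and we can write
\[
\varphi(x,y)=(x,q(x,y)),\qquad \varphi^{-1}(x,y)=(x,p(x,y))
\]
with continuous maps $p,q\colon X\times X\to X$. The relations $\varphi^{-1}\varphi=\varphi\varphi^{-1}=\mathrm{id}$ and $\varphi(x,x)=(x,e)$ become
\begin{equation}\label{eq:pq}
p(x,q(x,y))=y=q(x,p(x,y)),\qquad q(x,x)=e,\qquad p(x,e)=x .
\end{equation}
In a group $p(x,y)=xy$ and $q(x,y)=x^{-1}y$. In general $p(x,\cdot)$ is a homeomorphism of $X$ onto $X$ with inverse $q(x,\cdot)$, and it sends $e$ to $x$; we call it the \emph{translation} by $x$. No further identities can be expected: on a discrete space, any choice of permutations $p(x,\cdot)$ with $p(x,e)=x$ comes from a rectification.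

For $A,B\subset X$ write $p(A,B)=\{p(a,b):a\in A,\ b\in B\}$ and $p(x,B)=p(\{x\},B)$. By \eqref{eq:pq},
\begin{equation}\label{eq:member}
z\in p(x,B)\iff q(x,z)\in B .
\end{equation}
The first lemma says that $p(A,U)$ behaves like the $\varepsilon$-neighborhood of $A$ in a metric space: it is open and contains the closure of $A$.

\begin{lemma}\label{lem:closure}
Let $U$ be an open neighborhood of $e$ and $A\subset X$. Then $p(A,U)$ is open and $\overline A\subset p(A,U)$.
\end{lemma}

\begin{proof}
The set $p(A,U)$ is the union of the sets $p(a,U)$, $a\in A$, which are images of $U$ under homeomorphisms. Let $z\in\overline A$. The set $\{w:q(w,z)\in U\}$ is open, and it contains $z$ because $q(z,z)=e$. Hence it contains a point $a\in A$, and $z\in p(a,U)$ by \eqref{eq:member}.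
\end{proof}

\begin{lemma}\label{lem:regular}
A rectifiable $T_1$-space is regular and Hausdorff.
\end{lemma}

\begin{proof}
Translations carry $e$ to any given point, so it suffices to prove regularity at $e$. Let $U\ni e$ be open. Since $p(e,e)=e$, there is an open $V\ni e$ with $p(V,V)\subset U$, and $\overline V\subset p(V,V)\subset U$ by Lemma~\ref{lem:closure}. A regular $T_1$-space is Hausdorff.
\end{proof}

The next lemma extracts from the $p$-property all that Theorem~\ref{thm:para} needs.

\begin{lemma}\label{lem:p-compact}
Every point $x$ of a $p$-space $X$ lies in a compact set of countable character in $X$.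
\end{lemma}

\begin{proof}
Let $\gamma_n$ be as in the definition and pick $G_n\in\gamma_n$ with $x\in G_n$. Write $\mathrm{cl}$ for closure in $\beta X$. As $\beta X$ is regular, there are open sets $O_n\ni x$ in $\beta X$ with $O_0=\beta X$ and $\mathrm{cl}\,O_{n+1}\subset O_n\cap G_n$. Then $K=\bigcap_nO_n=\bigcap_n\mathrm{cl}\,O_n$ is compact, contains $x$, and lies in $\bigcap_nG_n\subset\bigcap_n\mathrm{St}(x,\gamma_n)\subset X$. An open set $O\supset K$ of $X$ has the form $O=G\cap X$ with $G$ open in $\beta X$. The compact sets $\mathrm{cl}\,O_n\setminus G$ decrease and have empty intersection, so one of them is empty, and $O_n\cap X\subset O$ for that $n$. Thus the sets $O_n\cap X$ witness that $K$ has countable character in $X$.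
\end{proof}

\section{Locally compact rectifiable spaces}\label{sec:lc}

Let $X$ be rectifiable and locally compact. As $X$ is Hausdorff, the interior $N$ of a compact neighborhood of $e$ is an open neighborhood of $e$ with compact closure. In place of the cosets of an open subgroup we use the sets that translations of $N$ cannot leave. Call $A\subset X$ \emph{stable} if $p(A,N)\subset A$. Arbitrary unions and intersections of stable sets are stable, and $X$ is stable, so each $x$ lies in a least stable set $A_x$.

The sets $A_x$ need not form a partition. In the discrete group $\mathbb Z$ with $N=\{0,1\}$ we have $A_x=\{x,x+1,x+2,\dots\}$, and these sets are nested. The proof therefore groups together the points that generate the same stable set; in this example the resulting classes are the single points.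

\begin{proof}[Proof of Theorem~\ref{thm:lc}]
\emph{Stable sets are clopen.} If $A$ is stable, Lemma~\ref{lem:closure} gives $A\subset\overline A\subset p(A,N)\subset A$. So $A=\overline A$ is closed and $A=p(A,N)$ is open.

\emph{The sets $A_x$ are $\sigma$-compact.} Put $A^0=\{x\}$ and $A^{k+1}=p(A^k,N)$. The union $\bigcup_kA^k$ is stable, and by induction each $A^k$ lies in every stable set containing $x$; hence $A_x=\bigcup_kA^k$. Put $B^0=\{x\}$ and $B^{k+1}=p(B^k,\overline N)$. Each $B^k$ is compact, as a continuous image of a product of two compact sets, and $A^k\subset B^k$. Since $A_x$ is closed, $A_x=\bigcup_k(A_x\cap B^k)$ is a countable union of compact sets.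

\emph{The partition.} Put $x\sim y$ if $A_x=A_y$. This is an equivalence relation, and $x\sim y$ holds if and only if $y\in A_x$ and $x\in A_y$. Let $R_x$ be the union of all stable sets that miss $x$; it is stable. We have $y\in R_x$ if and only if $x\notin A_y$: if $x\notin A_y$, then $A_y$ is a stable set that contains $y$ and misses $x$, and if $y$ lies in a stable set $A$ missing $x$, then $A_y\subset A$. So the class of $x$ is $A_x\setminus R_x$. It is a difference of two clopen sets, hence clopen, and it is a closed subset of the $\sigma$-compact set $A_x$, hence $\sigma$-compact.
\end{proof}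

\section{Paracompactness}\label{sec:para}

\subsection{The idea on the real line}\label{sub:model}

Take $X=\mathbb R$ with $p(x,y)=x+y$, $K=\{0\}$ and $U_m=(-2^{-m},2^{-m})$, so that $p(x,U_m)$ is the interval of radius $2^{-m}$ about $x$. Let $\{O_\alpha:\alpha<\kappa\}$ be an open cover indexed by an ordinal. To refine it, we must assign to each point a member of the cover, and the well-ordering offers a canonical choice: let $\mu(x)$ be the least $\alpha$ with $x\in O_\alpha$. The level sets of $\mu$ refine the cover, but they need be neither open nor locally finite. For
\[
O_n=\Bigl\{x:|x|>\tfrac1{n+1}\Bigr\}\quad(n\in\omega),\qquad O_\omega=\mathbb R,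
\]
the level sets are $\{|x|>1\}$, the sets $\{\frac1{n+1}<|x|\le\frac1n\}$ for $n\ge1$, and $\{0\}$, and every neighborhood of $0$ meets infinitely many of them.

The remedy is to sort the points by the margin with which they lie in the chosen member. Let $Y_{m,\alpha}$ be the set of $x$ with $\mu(x)=\alpha$ and $p(x,U_m)\subset O_\alpha$. Every point lies in some $Y_{m,\alpha}$. In the example, $Y_{m,\omega}=\{0\}$, $Y_{m,0}=\{|x|\ge1+2^{-m}\}$, and
\[
Y_{m,n}=\Bigl\{x:\tfrac1{n+1}+2^{-m}\le|x|\le\tfrac1n\Bigr\}\qquad(n\ge1),
\]
which is empty unless $n(n+1)\le2^m$. For fixed $m$ the accumulation at $0$ has disappeared. For any cover the reason is this: if $x\in Y_{m,\alpha}$, $x'\in Y_{m,\beta}$ and $\alpha<\beta$, then $x'\notin O_\alpha\supset p(x,U_m)$, so $|x-x'|\ge2^{-m}$. By the triangle inequality the open sets $p(Y_{m,\alpha},U_{m+2})\subset O_\alpha$, for fixed $m$ and different $\alpha$, are at distance at least $2^{-m-1}$ from one another, so an interval of radius $2^{-m-2}$ meets at most one of them. The cover is thus refined by countably many locally finite families of open sets, which remain to be merged into one.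

In a rectifiable space three things change. Points are replaced by translates of a compact set $K$. The separation of the sets $Y_{m,\alpha}$ must be obtained without a metric. And with no triangle inequality at hand, we cannot name one index, like $m+2$ above, that makes the open expansions locally finite everywhere.

\subsection{Translates of the compact set}\label{sub:setup}

Let $X$ be as in Theorem~\ref{thm:para}, let $K_0$ be a nonempty compact set of countable character, and let $a\in K_0$. The homeomorphism $q(a,\cdot)$ maps $K_0$ onto a compact set $K$ of countable character, and $e=q(a,a)\in K$. For the rest of this section and for Proposition~\ref{prop:perfect} we fix $K$ and open sets $U_0\supset U_1\supset\cdots\supset K$ such that every open set containing $K$ contains some $U_n$. Put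
\[
C_x=p(x,K).
\]
This set is compact and contains $x=p(x,e)$.

\begin{example}\label{ex:two}
(i) In the group $\mathbb R\times(\mathbb Z/2\mathbb Z)^{\omega_1}$ no point is a countable intersection of open sets, since countably many basic neighborhoods restrict only countably many coordinates; so $K$ cannot be a point. But $K=\{0\}\times(\mathbb Z/2\mathbb Z)^{\omega_1}$ has countable character, with $U_n=(-2^{-n},2^{-n})\times(\mathbb Z/2\mathbb Z)^{\omega_1}$, by the tube lemma recalled below. Here the sets $C_x$ are the cosets of $K$.

(ii) In $\mathbb R$ take $K=[0,1]$ and $U_n=(-2^{-n},1+2^{-n})$. Then $C_x=[x,x+1]$. These sets overlap, and the relation $y\in C_x$ is neither symmetric nor transitive. The proof has to allow for this.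
\end{example}

Recall the tube lemma: if $Z$ and $Y$ are spaces, $z\in Z$, $K\subset Y$ is compact and $G\subset Z\times Y$ is an open set containing $\{z\}\times K$, then $V\times U\subset G$ for some open $V\ni z$ and $U\supset K$. We apply it twice. The first application says that the sets $p(V,U_n)$, with $V$ a neighborhood of $x$, shrink down to $C_x$. The second says that any two points near $w$ have translates of $K$ that are $U_m$-close; it replaces the inequality $|x-x'|<2^{-m}$.

\begin{lemma}\label{lem:tube}
If $O$ is open and $C_x\subset O$, then there are an open $V\ni x$ and $n_0\in\omega$ such that $p(V,U_n)\subset O$ for all $n\ge n_0$.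
\end{lemma}

\begin{proof}
The open set $p^{-1}(O)$ contains $\{x\}\times K$, so it contains $V\times U$ for some open $V\ni x$ and $U\supset K$. Choose $n_0$ with $U_{n_0}\subset U$.
\end{proof}

\begin{lemma}\label{lem:close}
For every $m\in\omega$ and $w\in X$ there is an open $N\ni w$ such that $C_{x'}\subset p(x,U_m)$ for all $x,x'\in N$.
\end{lemma}

\begin{proof}
The map $h(x,x',y)=q(x,p(x',y))$ is continuous on $(X\times X)\times X$, and $h(w,w,y)=y\in U_m$ for $y\in K$. By the tube lemma there is an open $N\ni w$ with $h(x,x',y)\in U_m$ for all $x,x'\in N$ and $y\in K$. By \eqref{eq:member}, this says $p(x',y)\in p(x,U_m)$.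
\end{proof}

\subsection{Discrete layers}\label{sub:layers}

To imitate the model we assign to $x$ the first member of a cover that contains all of $C_x$. A given cover need not have such a member, so for now we assume it; the assumption is removed in Section~\ref{sub:end} by passing to finite unions. Let $\{O_\alpha:\alpha<\kappa\}$ be a family of open sets, indexed by an ordinal, such that
\begin{equation}\label{eq:contains}
\text{every }C_x\text{ is contained in some }O_\alpha .
\end{equation}
Let $\mu(x)$ be the least $\alpha$ with $C_x\subset O_\alpha$, and for $m\in\omega$, $\alpha<\kappa$ put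
\[
Y_{m,\alpha}=\{x\in X:\mu(x)=\alpha\ \text{ and }\ p(x,U_m)\subset O_\alpha\}.
\]
A family of sets is \emph{discrete} if every point of the space has a neighborhood meeting at most one member; a discrete family is locally finite.

\begin{lemma}\label{lem:layers}
The sets $Y_{m,\alpha}$, $m\in\omega$, $\alpha<\kappa$, cover $X$. For each $m$ the family $\{Y_{m,\alpha}:\alpha<\kappa\}$ is discrete.
\end{lemma}

\begin{proof}
Given $x$, Lemma~\ref{lem:tube} applied to $O_{\mu(x)}\supset C_x$ gives $m$ with $p(x,U_m)\subset O_{\mu(x)}$, so $x\in Y_{m,\mu(x)}$.

Fix $m$ and $w\in X$, and take $N\ni w$ from Lemma~\ref{lem:close}. Let $x\in N\cap Y_{m,\alpha}$ and $x'\in N\cap Y_{m,\beta}$. Then $C_{x'}\subset p(x,U_m)\subset O_\alpha$, so $\beta=\mu(x')\le\alpha$ by the minimality of $\mu(x')$. Exchanging $x$ and $x'$ gives $\alpha\le\beta$. Hence $N$ meets $Y_{m,\alpha}$ for at most one $\alpha$.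
\end{proof}

\begin{remark}\label{rem:omega1}
This lemma has no analogue in the space $\omega_1$ of Example~\ref{ex:omega1}, although its points have countable character. For the cover by the sets $O_\alpha=[0,\alpha]$ the first member containing $x$ has index $\mu(x)=x$, so the level sets of $\mu$ are points. A discrete family of points meets each compact set $[0,\alpha]$ in finitely many points, so it is finite, and countably many such families do not cover $\omega_1$. The translations are what make it possible to measure the margin at all points by one sequence $(U_m)$.
\end{remark}

\subsection{Shrinking, expanding, merging}\label{sub:sem}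

Lemma~\ref{lem:tube} produces an index that depends on the point. A construction that works near $w$ from some index $k(w)$ on gives rise to the increasing open sets $G_k$ of points where index $k$ works, and nothing is known at the boundary of $G_k$. We therefore need to shrink such covers.

\begin{lemma}[shrinking]\label{lem:shrink}
If $G_0\subset G_1\subset\cdots$ are open sets covering $X$, then there are open sets $G_0'\subset G_1'\subset\cdots$ covering $X$ with $\overline{G_k'}\subset G_k$ for all $k$.
\end{lemma}

\begin{proof}
Let $G_k'$ be the union of all open sets $V$ with $p(V,U_k)\subset G_k$. It is open, and $G'_k\subset G'_{k+1}$ because $p(V,U_{k+1})\subset p(V,U_k)$ and $G_k\subset G_{k+1}$. Given $x$, the compact set $C_x$ lies in some $G_j$, as the cover is increasing. By Lemma~\ref{lem:tube} there are an open $V\ni x$ and $k\ge j$ with $p(V,U_k)\subset G_j\subset G_k$, so $x\in G'_k$. Finally, $p(G'_k,U_k)\subset G_k$ by the definition of $G_k'$, and $\overline{G'_k}\subset p(G_k',U_k)$ by Lemma~\ref{lem:closure}.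
\end{proof}

Next we expand the layers to open sets. The natural candidates are the sets $p(Y_{m,\alpha},U_k)$, $k\ge m$, which lie in $O_\alpha$. To test local finiteness we must know which of them meet a small open set $V$. By \eqref{eq:member}, $V$ meets $p(Y,U_k)$ if and only if $Y$ meets $\{y:q(y,z)\in U_k\text{ for some }z\in V\}$, whereas Lemma~\ref{lem:tube} controls $p(V,U_k)=\{y:q(z,y)\in U_k\text{ for some }z\in V\}$, where the arguments of $q$ stand in the other order. In Example~\ref{ex:two}(ii), for a small neighborhood $V$ of $w$, the first set is a neighborhood of $[w-1,w]$ and the second a neighborhood of $[w,w+1]$. We remove the asymmetry by imposing both conditions. Put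
\[
D_n=\{(y,z)\in X\times X: q(y,z)\in U_n\text{ and }q(z,y)\in U_n\},
\]
and $D_n[A]=\{z:(a,z)\in D_n\text{ for some }a\in A\}$ for $A\subset X$. In Example~\ref{ex:two}(ii), $D_n=\{(y,z):|y-z|<2^{-n}\}$. In general $D_n$ is open in $X\times X$, symmetric, and contains the diagonal because $q(y,y)=e\in U_n$; also $D_{n+1}\subset D_n$. It follows that $D_n[A]$ is open and contains $A$, that $D_{n+1}[A]\subset D_n[A]$, that by \eqref{eq:member}
\begin{equation}\label{eq:Dp}
D_n[A]\subset p(A,U_n),
\end{equation}
and that for all $A,B\subset X$
\begin{equation}\label{eq:sym}
A\cap D_n[B]\ne\emptyset\iff D_n[A]\cap B\ne\emptyset,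
\end{equation}
since both sides say that $(a,b)\in D_n$ for some $a\in A$ and $b\in B$.

\begin{lemma}[expanding]\label{lem:expand}
Let $\{Y_\alpha:\alpha<\kappa\}$ be a locally finite family of subsets of $X$. There are open sets $G_0'\subset G_1'\subset\cdots$ covering $X$ such that for every $k$ the family $\{D_k[Y_\alpha]\cap G_k':\alpha<\kappa\}$ is locally finite in $X$.
\end{lemma}

\begin{proof}
Let $G_k$ be the union of all open sets $V$ such that $D_k[V]$ meets $Y_\alpha$ for only finitely many $\alpha$. It is open, and $G_k\subset G_{k+1}$ because $D_{k+1}[V]\subset D_k[V]$.

The sets $G_k$ cover $X$. Let $w\in X$. Each $c\in C_w$ has an open neighborhood meeting only finitely many $Y_\alpha$. Finitely many of these neighborhoods cover the compact set $C_w$, and their union $O$ meets only finitely many $Y_\alpha$. By Lemma~\ref{lem:tube} and \eqref{eq:Dp} there are an open $V\ni w$ and $k$ with $D_k[V]\subset p(V,U_k)\subset O$. So $w\in G_k$.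

Take $G'_k$ from Lemma~\ref{lem:shrink}, fix $k$, and let $w\in X$. If $w\in G_k$, there is an open $V\ni w$ such that $D_k[V]$ meets only finitely many $Y_\alpha$, and by \eqref{eq:sym} the set $V$ meets only finitely many $D_k[Y_\alpha]$. If $w\notin G_k$, then $X\setminus\overline{G'_k}$ is a neighborhood of $w$ that misses every set $D_k[Y_\alpha]\cap G'_k$.
\end{proof}

It remains to merge countably many locally finite families. The idea is to remove from the $j$th family the points already covered by the earlier ones. Removing their union may destroy openness, and removing its closure may uncover points; removing the closure of a shrunken copy avoids both.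

\begin{lemma}[merging]\label{lem:merge}
Let $\{S_{j,\alpha}:j\in\omega,\ \alpha<\kappa\}$ be an open cover of $X$ such that $\{S_{j,\alpha}:\alpha<\kappa\}$ is locally finite for each $j$. Then there are open sets $L_{j,\alpha}\subset S_{j,\alpha}$ such that $\{L_{j,\alpha}:j\in\omega,\ \alpha<\kappa\}$ is a locally finite cover of $X$.
\end{lemma}

\begin{proof}
Let $B_j=\bigcup_{i\le j}\bigcup_\alpha S_{i,\alpha}$. These open sets increase and cover $X$; take $B'_j$ for them from Lemma~\ref{lem:shrink}, put $B_{-1}=B'_{-1}=\emptyset$, and let
\[
L_{j,\alpha}=S_{j,\alpha}\setminus\overline{B'_{j-1}} .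
\]
Given $x$, let $j$ be least with $x\in B_j$. Then $x\notin B_{j-1}$, so $x\in S_{j,\alpha}$ for some $\alpha$, and $x\notin\overline{B'_{j-1}}\subset B_{j-1}$. Hence $x\in L_{j,\alpha}$, and the sets $L_{j,\alpha}$ cover $X$. For local finiteness at $x$, choose $i$ with $x\in B'_i$. For $j>i$ we have $B'_i\subset B'_{j-1}$, so the open set $B'_i$ misses every $L_{j,\alpha}$. For each $j\le i$ there is a neighborhood $V_j$ of $x$ meeting only finitely many $S_{j,\alpha}$. Then $B'_i\cap V_0\cap\dots\cap V_i$ meets only finitely many of the sets $L_{j,\alpha}$.
\end{proof}

\subsection{The locally finite refinement}\label{sub:end}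

\begin{proposition}\label{prop:refine}
Let $\{O_\alpha:\alpha<\kappa\}$ be a family of open sets satisfying \eqref{eq:contains}. Then there is a locally finite open cover of $X$ each of whose members lies in some $O_\alpha$.
\end{proposition}

\begin{proof}
For each $m$ the family $\{Y_{m,\alpha}:\alpha<\kappa\}$ is locally finite by Lemma~\ref{lem:layers}; let $G'_{m,0}\subset G'_{m,1}\subset\cdots$ be the open cover that Lemma~\ref{lem:expand} provides for it. For $m\le k$ put
\[
S_{m,k,\alpha}=D_k[Y_{m,\alpha}]\cap G'_{m,k}.
\]
These sets are open, and for each pair $(m,k)$ they form a locally finite family. By \eqref{eq:Dp}, the inclusion $U_k\subset U_m$ and the definition of $Y_{m,\alpha}$,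
\[
S_{m,k,\alpha}\subset p(Y_{m,\alpha},U_k)\subset p(Y_{m,\alpha},U_m)\subset O_\alpha .
\]
They cover $X$: a point $x$ lies in some $Y_{m,\alpha}$, and $x\in G'_{m,k}$ for some $k\ge m$ because these sets increase with $k$; then $x\in S_{m,k,\alpha}$. Enumerate the pairs $(m,k)$ with $m\le k$ by $j\in\omega$ and apply Lemma~\ref{lem:merge}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:para}]
The space $X$ is Hausdorff by Lemma~\ref{lem:regular}. Let $\mathcal U$ be an open cover of $X$. Well-order the finite subfamilies of $\mathcal U$ as $\{\mathcal F_\alpha:\alpha<\kappa\}$ and put $O_\alpha=\bigcup\mathcal F_\alpha$. Each $C_x$ is compact, so it is covered by some $\mathcal F_\alpha$, and \eqref{eq:contains} holds. Proposition~\ref{prop:refine} gives a locally finite open cover $\{L_i:i\in I\}$ with $L_i\subset O_{\alpha(i)}$. Consider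
\[
\{L_i\cap U: i\in I,\ U\in\mathcal F_{\alpha(i)}\}.
\]
Its members are open and lie in members of $\mathcal U$. It covers $X$, since $L_i\subset\bigcup\mathcal F_{\alpha(i)}$. It is locally finite, since a set that meets only finitely many $L_i$ can meet $L_i\cap U$ only for these $i$, and each $\mathcal F_{\alpha(i)}$ is finite. So $X$ is paracompact.

A rectifiable $p$-space contains a nonempty compact set of countable character by Lemma~\ref{lem:p-compact} applied to $e$, so it is paracompact.
\end{proof}

\begin{remark}\label{rem:hyp}
Compactness of $K$ enters through Lemmas~\ref{lem:tube} and~\ref{lem:close} and through the finite subcovers of the sets $C_x$. Countable character makes the number of layers and of expansion indices countable, which the shrinking and merging lemmas require; the group $\mathbb Z^{\omega_1}$ shows that some hypothesis of this kind is needed. The axiom $T_1$ is used in this proof only for the Hausdorff property, which fails for a two-element group with the indiscrete topology.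
\end{remark}

\section{Perfect maps onto metrizable spaces}\label{sec:perfect}

In Example~\ref{ex:two}(i) the projection onto $\mathbb R$ is a perfect map whose fibers are the sets $C_x$. In general the $C_x$ cannot be the fibers of a map, since they may overlap. We construct instead a continuous pseudometric whose small balls about $x$ lie in the sets $p(x,U_n)$, and identify points at distance $0$. The relations $D_n$ are symmetric neighborhoods of the diagonal, but \eqref{eq:pq} offers no control over their compositions. Now that $X$ is known to be paracompact, we can pass to smaller relations that do compose well.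

We recall two facts. For a cover $\mathcal N$ and a set $A$ let $\mathrm{St}(A,\mathcal N)$ be the union of the members of $\mathcal N$ that meet $A$. A cover $\mathcal N$ \emph{star-refines} a cover $\mathcal V$ if for every $N\in\mathcal N$ the set $\mathrm{St}(N,\mathcal N)$ lies in a member of $\mathcal V$; then $\mathcal N$ also refines $\mathcal V$. By A.~H.~Stone's theorem, every open cover of a paracompact space has an open star-refinement. For relations on $X$ write $E\circ E'=\{(x,z):(x,y)\in E,\ (y,z)\in E'\text{ for some }y\}$. The metrization lemma \cite[Lemma 6.12]{Kelley} states: if $E_n\subset X\times X$, $n\in\omega$, are symmetric and contain the diagonal, $E_0=X\times X$, and $E_{n+1}\circ E_{n+1}\circ E_{n+1}\subset E_n$ for all $n$, then there is a pseudometric $d$ on $X$ with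
\begin{equation}\label{eq:kelley}
E_n\subset\{(x,y):d(x,y)<2^{-n}\}\subset E_{n-1}\qquad(n\ge1).
\end{equation}

\begin{proposition}\label{prop:perfect}
Let $X$, $K$, $U_n$, $C_x$ be as in Section~\ref{sub:setup}. Then there is a perfect map $f$ of $X$ onto a metric space with $f^{-1}(f(x))\subset C_x$ for every $x\in X$.
\end{proposition}

\begin{proof}
\emph{The pseudometric.} Let $\mathcal W_n$ be the family of open sets $W$ with $W\times W\subset D_n$. It covers $X$, because $D_n$ is an open set containing the diagonal. By Theorem~\ref{thm:para}, $X$ is paracompact. Put $\mathcal N_0=\{X\}$, let $\mathcal N_{n+1}$ be an open star-refinement of the cover $\{N\cap W:N\in\mathcal N_n,\ W\in\mathcal W_{n+1}\}$, and let $E_n=\bigcup_{N\in\mathcal N_n}N\times N$. Each $E_n$ is symmetric and contains the diagonal, $E_0=X\times X$, and $E_n\subset D_n$ for $n\ge1$ because $\mathcal N_n$ refines $\mathcal W_n$. Suppose $x,y\in N_1$, $y,z\in N_2$ and $z,u\in N_3$ with $N_1,N_2,N_3\in\mathcal N_{n+1}$. Then $N_1$ and $N_3$ meet $N_2$, so $x$ and $u$ lie in $\mathrm{St}(N_2,\mathcal N_{n+1})$, hence in one member of $\mathcal N_n$. Thus $E_{n+1}\circ E_{n+1}\circ E_{n+1}\subset E_n$, and there is a pseudometric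 $d$ satisfying \eqref{eq:kelley}.

Write $B(x,r)=\{y:d(x,y)<r\}$. The first inclusion in \eqref{eq:kelley} shows that $B(x,2^{-n})$ contains the open set $\mathrm{St}(x,\mathcal N_n)\ni x$. The second, with $E_n\subset D_n$ and \eqref{eq:Dp}, gives
\begin{equation}\label{eq:ball}
B(x,2^{-n-1})\subset D_n[\{x\}]\subset p(x,U_n)\qquad(n\ge1).
\end{equation}
Let $M$ be the metric space obtained from $X$ by identifying points at $d$-distance $0$, and let $f\colon X\to M$ be the natural surjection. The preimage of the ball of radius $r$ about $f(x)$ is $B(x,r)$, a neighborhood of $x$. So $f$ is continuous, and so is $d(x,\cdot)$ for each $x$.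

\emph{Fibers.} Since $X$ is $T_1$, $\bigcap_nU_n=K$: for $y\notin K$ the open set $X\setminus\{y\}\supset K$ contains some $U_n$. As $p(x,\cdot)$ is a bijection, $\bigcap_np(x,U_n)=p(x,K)=C_x$. By \eqref{eq:ball} the closed set $\Phi_x=f^{-1}(f(x))=\{y:d(x,y)=0\}$ is contained in $C_x$, so it is compact.

\emph{Closedness.} We claim that every open $O\supset\Phi_x$ contains a ball $B(x,r)$ with $r>0$. Lemma~\ref{lem:tube} does not apply to $O$ directly, because $O$ need not contain $C_x$; we add to $O$ the points far from $x$. The continuous function $d(x,\cdot)$ is positive on the compact set $C_x\setminus O$, so there is $\varepsilon>0$ with $d(x,c)>\varepsilon$ for all $c\in C_x\setminus O$. The set $G=O\cup\{y:d(x,y)>\varepsilon\}$ is open and contains $C_x$. By Lemma~\ref{lem:tube} there is $n\ge1$ with $p(x,U_n)\subset G$ and $2^{-n-1}\le\varepsilon$. By \eqref{eq:ball} the ball $B(x,2^{-n-1})$ lies in $G$, and it misses $\{y:d(x,y)>\varepsilon\}$; so it lies in $O$.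

Now let $F\subset X$ be closed and $f(x)\notin f(F)$. Then $O=X\setminus F$ contains $\Phi_x$, so some $B(x,r)$ misses $F$. Since $B(x,r)$ is the full preimage of the ball of radius $r$ about $f(x)$, that ball misses $f(F)$. Hence $f(F)$ is closed.
\end{proof}

\begin{remark}\label{rem:metr}
If $X$ is first countable, we may take $K=\{e\}$. Then $C_x=\{x\}$, so $f$ is a closed continuous bijection, that is, a homeomorphism. This recovers the known theorem that first-countable rectifiable spaces are metrizable.
\end{remark}

For the converse direction rectifiability plays no role except to make $X$ Tychonoff.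

\begin{lemma}\label{lem:perfect-p}
Let $f$ be a perfect map of a space $X$ onto a metric space $(M,\rho)$.
\begin{enumerate}
\item[(i)] For $x\in X$ put $\Phi=f^{-1}(f(x))$ and $Q_n=\{y\in X:\rho(f(x),f(y))<2^{-n}\}$. Every open set $O\supset\Phi$ contains some $Q_n$; so the compact set $\Phi$ has countable character in $X$.
\item[(ii)] If $X$ is Tychonoff, then $X$ is a $p$-space.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set $f(X\setminus O)$ is closed and does not contain $f(x)$, so it misses the ball of radius $2^{-n}$ about $f(x)$ for some $n$. Then $Q_n\subset O$. The sets $Q_n$ are open and contain $\Phi$.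

(ii) Let $\gamma_n$ be the family of open sets $V\subset\beta X$ with $\operatorname{diam}_\rho f(V\cap X)<2^{-n}$. It covers $X$: for $x\in X$ the open set $Q_{n+2}$ has the form $V\cap X$ with $V$ open in $\beta X$, and $\operatorname{diam}_\rho f(Q_{n+2})\le2^{-n-1}$. Fix $x\in X$ and $z\in\bigcap_n\mathrm{St}(x,\gamma_n)$, and write $\mathrm{cl}$ for closure in $\beta X$. For each $n$ there is $V\in\gamma_n$ containing $x$ and $z$. Then $V\cap X\subset Q_n$, and $V\subset\mathrm{cl}(V\cap X)$ because $V$ is open and $X$ is dense; so $z\in\mathrm{cl}\,Q_n$ for all $n$. Suppose $z\notin\Phi$. As $\Phi$ is compact, it is closed in the regular space $\beta X$, so there is an open $G\subset\beta X$ with $\Phi\subset G$ and $z\notin\mathrm{cl}\,G$. By (i), $Q_n\subset G$ for some $n$, whence $z\in\mathrm{cl}\,G$, a contradiction. Therefore $z\in\Phi\subset X$.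
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(a)$\Rightarrow$(b) is Proposition~\ref{prop:perfect}.

(b)$\Rightarrow$(c). By Lemma~\ref{lem:perfect-p}(i) the fiber through $e$ is a nonempty compact set of countable character, so $X$ is paracompact by Theorem~\ref{thm:para}. (Alternatively, metrizable spaces are paracompact, and perfect Hausdorff preimages of paracompact spaces are paracompact \cite[5.1.35]{Engelking}.) A paracompact space is normal, hence Tychonoff, and Lemma~\ref{lem:perfect-p}(ii) shows that $X$ is a $p$-space.

(c)$\Rightarrow$(a) is Lemma~\ref{lem:p-compact}. Finally, (c)$\Rightarrow$(d) is the second statement of Theorem~\ref{thm:para}, and (d) contains (c).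
\end{proof}

\begin{thebibliography}{9}

\bibitem{BaoLin}
Meng Bao, Fucai Lin, \emph{Feathered gyrogroups and gyrogroups with countable pseudocharacter}, arXiv:1911.12938 (2019).

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{Kelley}
Kelley, \emph{General Topology}.

\end{thebibliography}
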